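# A selectively highly divergent space whose Stone–Čech compactification is not selectively highly divergent

## 1. The guess that $\beta X$ inherits divergence, tested on $\omega\times 2^{\mathfrak c}$

All spaces have at least two points. We write $\tau_X$ for the topology of $X$ and $\tau_X^+=\tau_X\setminus\{\emptyset\}$.

**Definition (SHD).** A space $X$ is *selectively highly divergent*, SHD for short, if for every sequence $(U_n)_{n\in\omega}$ in $\tau_X^+$ we can pick $x_n\in U_n$ for each $n$ so that $(x_n)$ has no subsequence converging in $X$.

Suppose $X$ is Tychonoff, non-compact and SHD. Is $\beta X$ SHD? (If $X$ is compact, then $\beta X=X$ and there is nothing to ask.) The natural guess is yes: given nonempty open sets $U_n$ of $\beta X$, each $U_n\cap X$ is a nonempty open set of $X$, so choose $x_n\in U_n\cap X$ with no subsequence converging in $X$. A subsequence could still converge to a new point of $\beta X\setminus X$, but $\beta X$ is the largest compactification, and one expects some bounded continuous function on $X$ to oscillate along any sequence that tries to do so.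

Before testing this we need some feeling for SHD. A space with an isolated point $p$ is not SHD (take $U_n=\{p\}$). Neither is a space with a point $p$ that has a countable neighborhood base: take for $U_n$ a decreasing base at $p$, and every selection converges to $p$. So no metrizable space is SHD. No space in which every sequence has a convergent subsequence is SHD. The basic positive example is a large Cantor cube. Let $\mathfrak c=2^\omega$ and
$$C:=2^{\mathfrak c}.$$

**Lemma 1.** *The compact space $C$ is SHD.*

*Proof.* Let $U_n\subseteq C$ be nonempty open. Shrink $U_n$ to a basic clopen set, which restricts only the coordinates in a finite set $E_n\subseteq\mathfrak c$. The set $\bigcup_nE_n$ is countable, so there are $\mathfrak c$ coordinates outside it, and we may choose distinct coordinates $i_S\notin\bigcup_nE_n$, one for each $S\subseteq\omega$. Choose $x_n\in U_n$ with $x_n(i_S)=1$ if and only if $n\in S$; this is possible since $U_n$ does not restrict the coordinates $i_S$. Given an infinite $N\subseteq\omega$, take $S\subseteq N$ with $S$ and $N\setminus S$ both infinite. The values $x_n(i_S)$, $n\in N$, are infinitely often $1$ and infinitely often $0$,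 so $(x_n)_{n\in N}$ does not converge. $\square$

The simplest non-compact case is $X=\omega\times C$, with $\omega$ discrete. It is SHD: a nonempty open $U_n$ contains some $\{m_n\}\times H_n$ with $H_n\subseteq C$ nonempty open. Choose $c_n\in H_n$ by Lemma 1 and put $d_n=(m_n,c_n)$. A convergent subsequence of $(d_n)$ would project to a convergent subsequence of $(c_n)$.

Now $\beta(\omega\times C)$. Given nonempty open sets of $\beta(\omega\times C)$, choose $d_n=(m_n,c_n)$ in the same way in their traces on $\omega\times C$. Suppose a subsequence $(d_n)_{n\in N}$ converges to a point $p$ of $\beta(\omega\times C)$. If $m_n$ takes one value $m$ for infinitely many $n\in N$, those terms lie in the compact set $\{m\}\times C$, so $p$ lies there too, and $(c_n)$ has a convergent subsequence, a contradiction. Otherwise there are $n_0<n_1<\cdots$ in $N$ with $m_{n_0}<m_{n_1}<\cdots$. The function that is $1$ on $\{m_{n_k}\}\times C$ for odd $k$ and $0$ on all other copies of $C$ is continuous on $\omega\times C$, hence extends to $\beta(\omega\times C)$, and it alternates along a sequence converging to $p$, a contradiction. So the guess survives here.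

The test also shows that the maximality of $\beta X$ matters. The one-point compactification of $\omega\times C$ is not SHD: every selection from the open sets $\{n\}\times C$ converges to the added point. What saved $\beta(\omega\times C)$ was the alternating function.

Nevertheless the guess is wrong, and no axiom beyond ZFC is needed to refute it. A *compactification* of $X$ is a compact Hausdorff space containing $X$ as a dense subspace.

**Theorem 1 (ZFC).** *There is a Tychonoff non-compact SHD space $X$ with pairwise disjoint nonempty compact open subsets $D_n\subseteq X$ $(n\in\omega)$ such that, in $\beta X$ and in every other compactification of $X$, every selection $d_n\in D_n$ has a convergent subsequence. The sets $D_n$ are open in every compactification of $X$. So no compactification of $X$ is SHD; in particular $\beta X$ is not SHD.*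

## 2. Where the guess is right: sequences and the Hewitt realcompactification

Let us first push the alternating-function argument as far as it goes. This tells us where a counterexample must live.

**Definition (Hewitt realcompactification).** For a Tychonoff space $X$, $\upsilon X$ is the set of all $p\in\beta X$ such that for every continuous $f:X\to\mathbb R$ the continuous extension $f^*:\beta X\to\mathbb R\cup\{\infty\}$ (one-point compactification of $\mathbb R$) satisfies $f^*(p)\neq\infty$. The space $X$ is *realcompact* if $\upsilon X=X$.

For example, on the ordinal space $\omega_1$ every continuous real function is eventually constant, so $\upsilon\omega_1=\beta\omega_1=\omega_1+1$. Here no sequence of points of $\omega_1$ converges to the point $\omega_1\in\upsilon\omega_1\setminus\omega_1$, since sequences in $\omega_1$ are bounded.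

**Theorem 2.** *Let $X$ be Tychonoff and SHD, and suppose no sequence of points of $X$ converges in $\beta X$ to a point of $\upsilon X\setminus X$. Then $\beta X$ is SHD. This applies if $X$ is realcompact or normal.*

*Proof.* First we turn a point outside $\upsilon X$ into a useful bounded function. If $p\in\beta X\setminus\upsilon X$, take a continuous $f:X\to\mathbb R$ with $f^*(p)=\infty$, and let $g:\beta X\to[0,1]$ extend $1/(1+|f|)$. If points of $X$ approach $p$, then $|f|\to\infty$ along them, so $g(p)=0$. On $X$ we have $g>0$.

Let $U_n$ be nonempty open in $\beta X$. As $X$ is SHD, pick $x_n\in U_n\cap X$ such that $(x_n)$ has no subsequence converging in $X$. Suppose a subsequence converges to $p\in\beta X$. Then $p\notin X$, and by hypothesis $p\notin\upsilon X$. Take $g$ as above. Along the subsequence $g$ is positive and tends to $g(p)=0$, so after passing to a further subsequence $(x_{n_k})$ the values $r_k=g(x_{n_k})>0$ strictly decrease to $0$. Let $h:(0,1]\to[0,1]$ be continuous with $h(r_{2k})=0$ and $h(r_{2k+1})=1$ for all $k$; interpolate linearly between consecutive $r_k$ and let $h$ be constant on $[r_0,1]$. Then $h\circ g{\restriction}X$ is continuous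 on $X$, so it extends continuously to $\beta X$. But it alternates between $0$ and $1$ along the sequence $(x_{n_k})$, which converges to $p$. This is a contradiction, so $\beta X$ is SHD.

If $X$ is realcompact, then $\upsilon X\setminus X=\emptyset$ and the hypothesis holds trivially.

Let $X$ be normal. We show that no sequence of points of $X$ converges to any $p\in\beta X\setminus X$. Such a sequence takes each value only finitely often, since otherwise a constant subsequence would converge to a point of $X$, which differs from $p$. So we may pass to an injective subsequence. The set of its terms has no accumulation point in $\beta X$ other than $p$, and $p\notin X$, so every set of terms is closed in $X$. By Urysohn's lemma there is a continuous function $X\to[0,1]$ that is $0$ on the even-numbered terms and $1$ on the odd-numbered ones. Its extension to $\beta X$ contradicts convergence to $p$. $\square$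

The argument stops at exactly one place: a point $p\in\upsilon X\setminus X$ that is the limit of a sequence in $X$. There no continuous $f$ on $X$ blows up at $p$, so there is no $g$ to compose with an oscillating $h$. By Theorem 2, any counterexample is neither normal nor realcompact and has a sequence converging to a point of $\upsilon X\setminus X$.

## 3. Requirements on a counterexample, and two attempts that miss

We look for $X$ inside a compact space $Y$ of the following form. There is an open dense piece $D=\bigcup_nD_n\subseteq Y$, the $D_n$ being compact, open and pairwise disjoint, and we put $D\subseteq X\subseteq Y$. Three things are needed.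

1. In $Y$, every selection $d_n\in D_n$ has a convergent subsequence.
2. $X$ is SHD. Hence $X$ must leave out, for each selection satisfying the divergence demand, every limit of its subsequences in $Y$.
3. $\beta X=Y$: every continuous $f:X\to[0,1]$ extends to $Y$, so $X$ may not leave out too much.

**First attempt: one point at infinity.** Let $D=\omega\times C$, let $Y=D\cup\{\infty\}$ be the one-point compactification, and let $X=D$. Requirements 1 and 2 hold. Requirement 3 fails: the parity of the copy number $n$ is a continuous function on $D$ that does not extend to $\infty$. There are too few points at infinity to contradict the parity function inside $X$.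

**Second attempt: many points at infinity.** Record the position of a point with respect to many clopen sets $F_\xi\subseteq D$, $\xi<\mathfrak c$. The map $\chi:D\to2^{\mathfrak c}$, $\chi(d)(\xi)=1$ iff $d\in F_\xi$, is continuous, and we may let $Y$ be the closure of its graph in $(D\cup\{\infty\})\times2^{\mathfrak c}$. To be generous, let $D_n=\{n\}\times C$, let $V_\xi$ $(\xi<\mathfrak c)$ list all functions from infinite sets $A_\xi\subseteq\omega$ to the set of nonempty basic clopen subsets of $C$ (there are $\mathfrak c^\omega=\mathfrak c$ such functions), and let $F_\xi=\bigcup_{n\in A_\xi}\{n\}\times V_\xi(n)$. Now requirement 1 fails, and for every selection. Let $d_n=(n,c_n)$, let $N\subseteq\omega$ be infinite, and take $S\subseteq N$ with $S$ and $N\setminus S$ infinite. Some $\xi$ has $A_\xi=S$ and $c_n\in V_\xi(n)$ for all $n\in S$. Then $\chi(d_n)(\xi)=1$ exactly when $n\in S$, so $(\chi(d_n))_{n\in N}$ diverges, and so does $(d_n)_{n\in N}$. The trouble is that a single point of $D$ lies in $\mathfrak c$ many of the sets $F_\xi$.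

So we want $F_\xi$'s such that *each point of $D$ lies in only countably many of them*. Then limits of selections will have countable support, and we can let $X$ leave out precisely the points at infinity with countable support. But the $F_\xi$ must still be so rich that *every sequence of open sets in different $D_n$'s can be shrunk into a common new $F_\xi$*. That is how we will move from a point with countable support to one with uncountable support, which $X$ keeps. A tree reconciles the two wishes: $F_\xi$ will guess a whole sequence of nodes $V_\xi(n)$ and then select, at each guessed node, the single successor labeled $\xi$. A branch has only countably many labels.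

## 4. The compact space of branches of the tree $\mathfrak c^{<\omega}$

Let $T=\mathfrak c^{<\omega}$ be the set of finite sequences of ordinals $<\mathfrak c$, and $K=\mathfrak c^{\le\omega}$ the set of finite or infinite ones, so $T\subseteq K$. Between sequences, $\subseteq$ means "is an initial segment of", $|t|$ is the length of $t$, and $t^\frown\eta$ is $t$ with one more term $\eta$. For $t\in T$ put
$$[t]=\{x\in K:t\subseteq x\},$$
and give $K$ the topology generated by all sets $[t]$ and $K\setminus[t]$.

Example: if $\eta_0,\eta_1,\ldots$ are distinct ordinals, the one-term sequences $(\eta_k)$ converge to $\emptyset$ in $K$. Indeed, a basic neighborhood of $\emptyset$ is $K\setminus([s_1]\cup\dots\cup[s_r])$ with all $s_j\neq\emptyset$, and $(\eta_k)\in[s_j]$ only if $s_j=(\eta_k)$.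

**Lemma 2.** *$K$ is compact, Hausdorff and zero-dimensional.*

*Proof.* The map $x\mapsto\{t\in T:t\subseteq x\}$ is injective, and by the definition of the topology it is an embedding of $K$ in $2^T$. Its image is the set of all chains in $T$ that contain $\emptyset$ and are closed under initial segments. Indeed, such a chain either has a largest element $x$ or its union is an infinite sequence $x$; in both cases it consists of the finite initial segments of $x$. This set is closed in $2^T$, since it is defined by conditions each involving at most two coordinates: "$\emptyset$ is in"; "if $t$ is in and $s\subseteq t$, then $s$ is in"; "$s$ and $t$ are not both in" for incomparable $s,t$. A closed subspace of $2^T$ is compact, Hausdorff and zero-dimensional. $\square$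

**Lemma 3.** *Every nonempty open $G\subseteq K$ contains $[t']$ for some $t'\in T$.*

*Proof.* Let $x\in G$. Some finite intersection of sets $[t]$ and $K\setminus[s]$ contains $x$ and lies in $G$. The $t$'s with $x\in[t]$ form a chain and $[\emptyset]=K$, so finitely many conditions $[t]$ reduce to one, and we may assume $x\in G=[t]\setminus\bigcup_{j<k}[s_j]$.

If $x$ is infinite, let $t'=x{\restriction}m$ with $m\ge|t|$ and $m\ge|s_j|$ for all $j$. Then $t\subseteq t'$, so $[t']\subseteq[t]$. If $y\in[t']\cap[s_j]$, then $t'$ and $s_j$ are both initial segments of $y$ and $|s_j|\le|t'|$, so $s_j\subseteq t'\subseteq x$, contradicting $x\notin[s_j]$.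

If $x$ is finite, let $m=|x|$ and $t'=x^\frown\eta$, where $\eta\neq s_j(m)$ for every $j$ with $|s_j|>m$. Then $t\subseteq x\subseteq t'$, so $[t']\subseteq[t]$. Let $y\in[t']\cap[s_j]$. If $|s_j|\le m$, then $s_j\subseteq x$, contradicting $x\notin[s_j]$. If $|s_j|>m$, then $s_j(m)=y(m)=\eta$, contradicting the choice of $\eta$. $\square$

We will use $K\times C$ rather than $K$. Under the embedding of Lemma 2 the points of $K$ have countable support in $2^T$, and the next lemma, together with the closedness of the image, shows that every sequence in $K$ has a convergent subsequence. So $K$ is not SHD; the factor $C$ will supply the divergence inside $X$. For $z\in2^I$ write $\operatorname{supp}z=\{i\in I:z(i)=1\}$.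

**Lemma 4.** *Let $z_n\in2^I$ $(n\in\omega)$ have countable supports and let $E=\bigcup_n\operatorname{supp}z_n$. Then some subsequence $(z_n)_{n\in N}$ converges in $2^I$ to a point $z$ with $\operatorname{supp}z\subseteq E$ countable.*

*Proof.* $E$ is countable. If $E=\emptyset$, every $z_n$ is $0$ and there is nothing to do; otherwise write $E=\{\xi_k:k\in\omega\}$. Choose infinite sets $\omega\supseteq N_0\supseteq N_1\supseteq\cdots$ such that $z_n(\xi_k)$ is constant for $n\in N_k$, and then $N=\{n_0<n_1<\cdots\}$ with $n_k\in N_k$. For each $k$ the values $z_n(\xi_k)$, $n\in N$, are eventually constant. For $\xi\notin E$ all $z_n(\xi)$ are $0$. So $(z_n)_{n\in N}$ converges coordinatewise, and the limit is $0$ outside $E$. $\square$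

## 5. The guessing sets $F_\xi$ and the spaces $D\subseteq X\subseteq Y$

Since $|T|=\mathfrak c$, there are $\mathfrak c^\omega=\mathfrak c$ functions $V:A\to T$ with $A\subseteq\omega$ infinite. Enumerate all of them as $V_\xi:A_\xi\to T$, $\xi<\mathfrak c$. Let
$$D_n=\{n\}\times K\times C,\qquad D=\bigcup_nD_n=\omega\times K\times C,\qquad F_\xi=\bigcup_{n\in A_\xi}\{n\}\times[V_\xi(n)^\frown\xi]\times C,$$
where $\omega$ is discrete. Each $F_\xi$ is clopen in $D$, since its trace on each $D_n$ is clopen. Let $\chi:D\to2^{\mathfrak c}$, $\chi(d)(\xi)=1$ iff $d\in F_\xi$. It is continuous.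

If $d=(n,x,c)\in F_\xi$, then $V_\xi(n)^\frown\xi\subseteq x$, so $\xi$ is a term of $x$. Hence
$$\operatorname{supp}\chi(n,x,c)\subseteq\{\text{terms of }x\},\quad\text{a countable set.}\tag{1}$$
This is the point-countability we asked for.

**The compact space $Y$.** The space $D$ is locally compact Hausdorff and not compact. Let $D\cup\{\infty\}$ be its one-point compactification. Every compact subset of $D$ lies in finitely many $D_n$, and finite unions of the $D_n$ are compact, so the sets $\{\infty\}\cup\bigcup_{n\ge m}D_n$ form a base at $\infty$. Let $Y$ be the closure of the graph of $\chi$ in $(D\cup\{\infty\})\times2^{\mathfrak c}$. It is compact Hausdorff. The graph of the continuous $\chi$ is closed in the open set $D\times2^{\mathfrak c}$, so $Y\cap(D\times2^{\mathfrak c})$ is the graph itself. Identify $d\in D$ with $(d,\chi(d))$. Then $D$, with its own topology, is a dense open subspace of $Y$, each $D_n$ is compact and open in $Y$, and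
$$Y=D\cup(\{\infty\}\times R)\quad\text{for some }R\subseteq2^{\mathfrak c}.$$

**Neighborhoods at infinity.** For $z\in2^{\mathfrak c}$, $m\in\omega$ and finite $J\subseteq\mathfrak c$ let
$$N(z;m,J)=\Big\{d\in\bigcup_{n\ge m}D_n:\ \chi(d){\restriction}J=z{\restriction}J\Big\}.\tag{2}$$
By the product topology, the point $(\infty,z)$ has a base of neighborhoods in $(D\cup\{\infty\})\times2^{\mathfrak c}$ whose traces on $D$ (that is, on the graph) are the sets (2). So for $M\subseteq D$:
$$\begin{gathered}\text{if }M\text{ meets every }N(z;m,J),\text{ then }(\infty,z)\in Y\text{ and }(\infty,z)\in\overline M\text{ (closure in }Y);\\ \text{conversely, if }(\infty,z)\in Y\text{ lies in }\overline M,\text{ then }M\text{ meets every }N(z;m,J).\end{gathered}\tag{3}$$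

**The space $X$.** Let
$$X=D\cup\{(\infty,z):z\in R,\ \operatorname{supp}z\text{ uncountable}\}.$$
As a subspace of $Y$ it is Tychonoff, it is dense in $Y$ because $D$ is, and $D$ and the $D_n$ are open in $X$.

## 6. Selections from $(D_n)$ converge in $Y$, yet $X$ is SHD

**Lemma 5.** *Every selection $d_n\in D_n$ has a subsequence converging in $Y$ to a point $(\infty,z)$ with $\operatorname{supp}z$ countable. Hence $Y$ is not SHD, and $X$ is not compact.*

*Proof.* By (1) the points $\chi(d_n)$ have countable supports. By Lemma 4 there is an infinite $N$ such that $(\chi(d_n))_{n\in N}$ converges to some $z$ with countable support. As $d_n\in D_n$, we have $d_n\to\infty$ in $D\cup\{\infty\}$. So $(d_n)_{n\in N}$ converges to $(\infty,z)$, which lies in the closed set $Y$. Since the $D_n$ are nonempty open sets of $Y$, $Y$ is not SHD. Also $(\infty,z)\in Y\setminus X$, so $X$ is a proper dense subset of the Hausdorff space $Y$ and cannot be compact. $\square$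

**Lemma 6.** *$X$ is SHD.*

*Proof.* Let $U_n\in\tau_X^+$. As $D$ is open and dense in $X$, $U_n$ contains a box $\{m_n\}\times G_n\times H_n$ with $m_n\in\omega$ and nonempty open $G_n\subseteq K$, $H_n\subseteq C$. By Lemma 1 choose $c_n\in H_n$ such that $(c_n)$ has no convergent subsequence in $C$. Choose $x_n\in G_n$ arbitrarily and put $d_n=(m_n,x_n,c_n)\in U_n$. Suppose a subsequence of $(d_n)$ converges to $y\in X$.

If $y\in D$, then, since $D$ is open and the projection $D\to C$ is continuous, a subsequence of $(c_n)$ converges, a contradiction.

If $y=(\infty,z)$, then $\chi(d_n)\to z$ along the subsequence. A coordinate where all $\chi(d_n)$ vanish is a coordinate where $z$ vanishes, so $\operatorname{supp}z\subseteq\bigcup_n\operatorname{supp}\chi(d_n)$, which is countable by (1). But $y\in X$ requires $\operatorname{supp}z$ to be uncountable, a contradiction. $\square$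

What remains is requirement 3, that is, $\beta X=Y$. Here the missing points must be reconciled with continuous functions on $X$.

## 7. Reducing $\beta X=Y$ to a statement about two open sets

We use the textbook characterization: a compactification $Y$ of $X$ is $\beta X$ if every continuous $f:X\to[0,1]$ extends continuously to $Y$. The next lemma says what it means for $f$ not to extend. It can also be deduced from the general extension theorem in Bourbaki, *General Topology*, I.8.5, Thm 1, but the direct proof is short.

**Lemma 7.** *Let $X$ be dense in a space $Y$ and $f:X\to[0,1]$ continuous. If $f$ has no continuous extension to $Y$, then there are $y\in Y\setminus X$ and $a<b$ such that $y$ lies in the closures in $Y$ of both $\{f<a\}$ and $\{f>b\}$.*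

*Proof.* For $y\in Y$, with $O$ ranging over the open neighborhoods of $y$, let
$$f^+(y)=\inf_O\sup f(O\cap X),\qquad f^-(y)=\sup_O\inf f(O\cap X).$$
The sets $O\cap X$ are nonempty, and for two neighborhoods $O,O'$ we have $\inf f(O\cap X)\le\inf f(O\cap O'\cap X)\le\sup f(O\cap O'\cap X)\le\sup f(O'\cap X)$. So $f^-\le f^+$.

If $f^-(y)<f^+(y)$ for some $y$, choose $a<b$ strictly between them. Every neighborhood $O$ of $y$ has $\inf f(O\cap X)<a$ and $\sup f(O\cap X)>b$, so $O$ meets $\{f<a\}$ and $\{f>b\}$. Here $y\notin X$, because at points of $X$ continuity of $f$ gives $f^-=f^+=f$.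

If $f^-=f^+=:F$ everywhere, then $F$ extends $f$, and $F$ is continuous: given $y$ and $\varepsilon>0$, there is an open $O\ni y$ with $f(O\cap X)\subseteq[F(y)-\varepsilon,F(y)+\varepsilon]$, and as $O$ is also a neighborhood of each $y'\in O$, $F(y')\in[F(y)-\varepsilon,F(y)+\varepsilon]$. $\square$

Return to our $X$ and $Y$. Suppose a continuous $f:X\to[0,1]$ does not extend to $Y$, and take $y$ and $a<b$ from Lemma 7. Then $y=(\infty,z)\in Y\setminus X$, so
$$S:=\operatorname{supp}z\quad\text{is countable.}$$
The sets $\{f<a\}$ and $\{f>b\}$ are open in $X$ and $D$ is dense in $X$, so with closures in $Y$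
$$y\in\overline P\cap\overline Q,\qquad P=\{d\in D:f(d)<a\},\quad Q=\{d\in D:f(d)>b\}.\tag{4}$$
Both $P$ and $Q$ are open in $D$. We shall prove:

**Proposition 8.** *In this situation there is $y'\in X\cap\overline P\cap\overline Q$.*

This finishes the matter: continuity of $f$ at $y'\in X$ gives $f(y')\le a$ because $y'\in\overline P$, and $f(y')\ge b$ because $y'\in\overline Q$, contradicting $a<b$. Hence every $f$ extends, and $\beta X=Y$.

So from a point $y$ at infinity with *countable* support we must produce a point $y'$ at infinity with *uncountable* support, staying in the closures of the same two open sets.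

## 8. From a countable support to an uncountable one

**Reading supports off finite sequences.** For $n\in\omega$ and $t\in T$ let
$$e(n,t)=\{\xi<\mathfrak c:\ n\in A_\xi,\ V_\xi(n)^\frown\xi\subseteq t\}.$$
Regard $t\in T\subseteq K$ as a point of $K$. By definition of $F_\xi$,
$$\operatorname{supp}\chi(n,t,c)=e(n,t)\quad\text{for every }c\in C.\tag{5}$$
In words, a term $\xi=t(k)$ of $t$ belongs to $e(n,t)$ because its function guesses correctly, $V_\xi(n)=t{\restriction}k$. In particular $e(n,t)$ is finite. Moreover:
$$\text{if }\xi\in e(n,t^\frown\eta)\setminus e(n,t),\text{ then }V_\xi(n)^\frown\xi=t^\frown\eta,\text{ so }\xi=\eta.\tag{6}$$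
Indeed, $V_\xi(n)^\frown\xi$ is an initial segment of $t^\frown\eta$ but not of $t$.

**Convergence of sequences of nodes.** For infinite $B\subseteq\omega$, $W:B\to T$ and $M\subseteq\mathfrak c$, write $W\to M$ if each $\xi\in M$ belongs to $e(n,W(n))$ for all but finitely many $n\in B$, and each $\xi\notin M$ belongs to $e(n,W(n))$ for only finitely many $n\in B$. By (5), $W\to M$ says exactly that the points $(n,W(n),c_n)$, $n\in B$, converge in $Y$ to $(\infty,1_M)$, whatever the $c_n\in C$ are, where $1_M$ is the characteristic function of $M$.

Example: let $B=\omega$ and $W(n)=\emptyset$ for all $n$. Then $e(n,\emptyset)=\emptyset$, so $W\to\emptyset$. The function $W$ occurs in our list, say $W=V_\xi$. Put $W'(n)=W(n)^\frown\xi=(\xi)$. Then $\xi\in e(n,(\xi))$ because $V_\xi(n)=\emptyset$, and by (6) nothing else is in $e(n,(\xi))$. So $W'\to\{\xi\}$: appending the index of $W$ to $W$ adds exactly one element to the limit. Note also that $(n,W'(n),c)$ is in the cone above $W(n)$, so any box $\{n\}\times[W(n)]\times G$ that we were in we are still in.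

The plan is to represent the bad point $y$ by such a $W_0$ that alternates between $P$ and $Q$ (Step 1), to repeat the one-element extension $\omega_1$ times (Step 2), and to pass to the closure at the end (Step 3).

*Proof of Proposition 8.*

**Step 1: boxes alternating between $P$ and $Q$ whose nodes converge to $S$.** The purpose is to replace the neighborhoods of $y$ by one sequence of boxes. *Claim: there are $n_0<n_1<\cdots$, $t_i\in T$ and nonempty open $G_i\subseteq C$ such that $\{n_i\}\times[t_i]\times G_i$ is contained in $P$ for even $i$ and in $Q$ for odd $i$, and such that with $B=\{n_i:i\in\omega\}$ and $W_0(n_i)=t_i$ we have $W_0\to S$.*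

Write $S=\bigcup_iS_i^*$ with $S_i^*$ finite and increasing. At step $i$, let $H_i=\bigcup_{j<i}e(n_j,t_j)\setminus S$, a finite set: these are the unwanted elements seen so far. Consider the set of all $d\in P$ (if $i$ is even; $d\in Q$ if $i$ is odd) that lie in some $D_n$ with $n>n_{i-1}$ (no condition if $i=0$), in $F_\xi$ for all $\xi\in S_i^*$, and outside $F_\xi$ for all $\xi\in H_i$. It is open, since the $F_\xi$ are clopen in $D$ and finitely many are involved. Since $z$ is $1$ on $S_i^*\subseteq S$ and $0$ on $H_i$, and $y=(\infty,z)\in\overline P\cap\overline Q$, it is nonempty by (3) applied with $J=S_i^*\cup H_i$ and $m=n_{i-1}+1$ ($m=0$ if $i=0$). It therefore contains a box $\{n_i\}\times G\times G_i$ with $G\subseteq K$ and $G_i\subseteq C$ nonempty open, and by Lemma 3 we can shrink $G$ to some $[t_i]$.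

The points $(n_i,t_i,c)$ with $c\in G_i$ lie in this box, so (5) gives $S_i^*\subseteq e(n_i,t_i)$ and $H_i\cap e(n_i,t_i)=\emptyset$. Hence each $\xi\in S$ lies in $e(n_i,t_i)$ for almost all $i$. If $\xi\notin S$ lies in $e(n_j,t_j)$, then $\xi\in H_i$ for all $i>j$, so $\xi\notin e(n_i,t_i)$ for these $i$; thus $\xi$ lies in $e(n_i,t_i)$ for at most one $i$. This is $W_0\to S$.

**Step 2: adding new elements $\omega_1$ times.** The purpose is to enlarge the limit set one element at a time without leaving the boxes of Step 1. *Claim: there are $W_\alpha:B\to T$ and $\xi_\alpha<\mathfrak c$ $(\alpha<\omega_1)$, with $W_0$ from Step 1, such that for all $\alpha<\omega_1$:*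

- (a) *$W_0(n)\subseteq W_\alpha(n)$ for all $n\in B$;*
- (b) *$W_\alpha\to S_\alpha:=S\cup\{\xi_\beta:\beta<\alpha\}$;*
- (c) *$V_{\xi_\alpha}=W_\alpha$ and $\xi_\alpha\notin S_\alpha$.*

We proceed by recursion. For $\alpha=0$, (a) is trivial and (b) is Step 1.

*Choosing $\xi_\alpha$, given $W_\alpha\to S_\alpha$.* All functions from infinite subsets of $\omega$ to $T$ are listed, so choose $\xi_\alpha$ with $V_{\xi_\alpha}=W_\alpha$; in particular $A_{\xi_\alpha}=B$. If $\xi_\alpha\in S_\alpha$, then by (b), for almost all $n\in B$, $\xi_\alpha\in e(n,W_\alpha(n))$, that is, $V_{\xi_\alpha}(n)^\frown\xi_\alpha=W_\alpha(n)^\frown\xi_\alpha\subseteq W_\alpha(n)$. A sequence has no longer initial segment, so this is impossible. Hence $\xi_\alpha\notin S_\alpha$. The new index is automatically new.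

*Successor.* Let $W_{\alpha+1}(n)=W_\alpha(n)^\frown\xi_\alpha$ for $n\in B$. Passing to an extension loses no element of $e$. By (6) the only possible new element is $\xi_\alpha$, and it is there because $n\in B=A_{\xi_\alpha}$ and $V_{\xi_\alpha}(n)^\frown\xi_\alpha=W_{\alpha+1}(n)$. So $e(n,W_{\alpha+1}(n))=e(n,W_\alpha(n))\cup\{\xi_\alpha\}$ for all $n\in B$, and $W_{\alpha+1}\to S_\alpha\cup\{\xi_\alpha\}=S_{\alpha+1}$. Clearly (a) persists.

*Limit $\alpha<\omega_1$.* Taking unions along the earlier stages is not an option: already for $\alpha=\omega$ the sequences $W_j(n)=W_0(n)^\frown\xi_0{}^\frown\cdots{}^\frown\xi_{j-1}$ have an infinite union, which is not in $T$ and cannot be guessed by any $V_\xi$. Instead we diagonalize, using only that $\alpha$ has cofinality $\omega$. Choose $\beta_0<\beta_1<\cdots$ with supremum $\alpha$; then the $S_{\beta_j}$ increase to $S_\alpha$. The set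
$$E=S_\alpha\cup\bigcup_{j\in\omega}\bigcup_{n\in B}e(n,W_{\beta_j}(n))$$
is countable, because $S$ and $\alpha$ are countable and the sets $e(n,t)$ are finite. Write $E=\bigcup_jE_j$ with $E_j$ finite and increasing. Since $W_{\beta_j}\to S_{\beta_j}$ and $E_j$ is finite, we can choose $N_0<N_1<\cdots$ such that
$$\text{for all }n\in B\text{ with }n\ge N_j\text{ and all }\xi\in E_j:\quad\xi\in e(n,W_{\beta_j}(n))\iff\xi\in S_{\beta_j}.\tag{7}$$
For $n\in B$ put $W_\alpha(n)=W_{\beta_j}(n)$ if $N_j\le n<N_{j+1}$, and $W_\alpha(n)=W_0(n)$ if $n<N_0$. Then (a) holds for $\alpha$. To verify (b), let first $\xi\in E$, say $\xi\in E_{j_0}$. For $j\ge j_0$ and $n\in B\cap[N_j,N_{j+1})$, (7) gives $\xi\in e(n,W_\alpha(n))$ iff $\xi\in S_{\beta_j}$. If $\xi\in S_\alpha$, the right side holds for all large $j$, so $\xi\in e(n,W_\alpha(n))$ for almost all $n\in B$. If $\xi\notin S_\alpha$, it holds for no $j$, so $\xi\in e(n,W_\alpha(n))$ only for some $n<N_{j_0}$, which are finitely many. Now let $\xi\notin E$. Then $\xi\notin S_\alpha$, and for $n\ge N_0$ the set $e(n,W_\alpha(n))$ is one of the sets $e(n,W_{\beta_j}(n))\subseteq E$; so $\xi\in e(n,W_\alpha(n))$ is possible only for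 $n<N_0$. Thus $W_\alpha\to S_\alpha$.

**Step 3: the point $y'$.** The purpose is to reach the union of all $S_\alpha$. No single $W:B\to T$ can converge to it, since limits of selections have countable support (Lemma 5). But membership in a closure tests only finitely many coordinates at a time, and for these some $W_\alpha$ with $\alpha<\omega_1$ suffices.

Let $S'=S\cup\{\xi_\alpha:\alpha<\omega_1\}$. It is uncountable, because $\xi_\alpha\notin S_\alpha\supseteq\{\xi_\beta:\beta<\alpha\}$ for every $\alpha<\omega_1$, so that the $\xi_\alpha$ are distinct. Let $z'=1_{S'}$ and $y'=(\infty,z')$. Let $m\in\omega$ and a finite $J\subseteq\mathfrak c$ be given. The sets $S_\alpha$ increase with union $S'$ and $J\cap S'$ is finite, so there is $\alpha<\omega_1$ with $J\cap S'=J\cap S_\alpha$. As $W_\alpha\to S_\alpha$ and $J$ is finite, for all large $i$ we have $n_i\ge m$ and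
$$e(n_i,W_\alpha(n_i))\cap J=S_\alpha\cap J=S'\cap J.$$
For such $i$ and $c\in G_i$ let $d=(n_i,W_\alpha(n_i),c)$. By (a), $t_i=W_0(n_i)\subseteq W_\alpha(n_i)$, so $d\in\{n_i\}\times[t_i]\times G_i$, which is contained in $P$ for even $i$ and in $Q$ for odd $i$. By (5), $\chi(d){\restriction}J=z'{\restriction}J$, so $d\in N(z';m,J)$. Thus both $P$ and $Q$ meet $N(z';m,J)$. As $m$ and $J$ were arbitrary, (3) gives $y'\in Y$ and $y'\in\overline P\cap\overline Q$. As $\operatorname{supp}z'=S'$ is uncountable, $y'\in X$. $\square$

By Section 7, $\beta X=Y$.

## 9. No compactification of $X$ is SHD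

*Proof of Theorem 1.* $X$ is Tychonoff (Section 5), non-compact (Lemma 5) and SHD (Lemma 6), and the sets $D_n$ are nonempty, pairwise disjoint, compact and open in $X$. By Section 8, $\beta X=Y$, so by Lemma 5 every selection $d_n\in D_n$ has a subsequence converging in $\beta X$.

Let $\gamma X$ be any compactification of $X$. To see that $D_n$ is open in $\gamma X$, choose $O$ open in $\gamma X$ with $O\cap X=D_n$. As $X$ is dense and $D_n$ is compact, hence closed in $\gamma X$,
$$O\subseteq\overline{O\cap X}=\overline{D_n}=D_n ,$$
so $D_n=O$ is open in $\gamma X$. Let $d_n\in D_n$. Some subsequence converges in $\beta X$. Apply the continuous map $\beta X\to\gamma X$ that fixes $X$ pointwise: the same subsequence converges in $\gamma X$. So every selection from the nonempty open sets $D_n$ of $\gamma X$ has a convergent subsequence, and $\gamma X$ is not SHD. $\square$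

## 10. The converse direction and the $\Sigma$-product

One may also ask whether SHD passes from $\beta X$ down to $X$. It does not.

**Theorem 3.** *There is a Tychonoff non-compact $X$ with $\beta X$ SHD and $X$ not SHD.*

*Proof.* Let $\Sigma=\{x\in2^{\mathfrak c}:\operatorname{supp}x\text{ countable}\}$. It is dense in $2^{\mathfrak c}$, since every basic open set contains a point with finite support, and it is a proper subspace, hence not compact. By Lemma 4, every sequence in $\Sigma$ has a subsequence converging in $\Sigma$, so $\Sigma$ is not SHD. By Lemma 1, $2^{\mathfrak c}$ is SHD. It remains to show that $\beta\Sigma=2^{\mathfrak c}$, that is, that every continuous $f:\Sigma\to[0,1]$ extends to $2^{\mathfrak c}$.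

Suppose $f$ does not extend. By Lemma 7 there are $y\in2^{\mathfrak c}$ and $a<b$ with $y$ in the closures of $\{f<a\}$ and $\{f>b\}$. Choose open $P',Q'\subseteq2^{\mathfrak c}$ with $P'\cap\Sigma=\{f<a\}$ and $Q'\cap\Sigma=\{f>b\}$. Then $y\in\overline{P'}\cap\overline{Q'}$.

Next we show that these closures depend on countably many coordinates. Recall that $2^{\mathfrak c}$ is ccc: every family of pairwise disjoint nonempty open sets is countable. So a maximal disjoint family of nonempty basic clopen subsets of $P'$ is countable, and by maximality its union $U$ is dense in $P'$. Each member restricts finitely many coordinates, so $U$ depends only on a countable set $J$ of coordinates, that is, $U=\pi_J^{-1}(\pi_J(U))$ for the projection $\pi_J:2^{\mathfrak c}\to2^J$. As $\pi_J$ is continuous and open, $\overline{P'}=\overline U=\pi_J^{-1}\big(\overline{\pi_J(U)}\big)$, so $\overline{P'}$ depends only on $J$. The same holds for $\overline{Q'}$; enlarge $J$ so that it serves both.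

Let $y'$ agree with $y$ on $J$ and be $0$ elsewhere. Then $y'\in\Sigma$, because $J$ is countable, and $y'\in\overline{P'}\cap\overline{Q'}$. Since $\Sigma$ is dense, $\overline{P'}=\overline{P'\cap\Sigma}$ and $\overline{Q'}=\overline{Q'\cap\Sigma}$. Continuity of $f$ at $y'$ gives $f(y')\le a<b\le f(y')$, a contradiction. $\square$

The proof of $\beta\Sigma=2^{\mathfrak c}$ and that of $\beta X=Y$ use Lemma 7 in opposite directions. For $\Sigma$, the bad point is moved *down* to countable support, which ccc allows. For $X$, it is moved *up* to uncountable support, for which the tree, the guessing functions $V_\xi$ and the recursion of length $\omega_1$ were built.
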